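# Packing and hitting long cycles through prescribed vertices: the bound $O(k(\ell+\log k))$

## 1. Packing and hitting when every cycle counts

All graphs are finite and, until further notice, simple. Disjoint means vertex-disjoint. For a path or cycle $P$ we write $|P|$ for its number of edges, and we put $\lambda(n)=1+\log_2 n$ for $n\ge 1$.

We begin with all cycles of a graph $G$, with no side conditions. Let $\nu$ be the largest number of disjoint cycles and $\tau$ the smallest size of a vertex set meeting all cycles. Clearly $\tau\ge\nu$. In $K_5$ two disjoint cycles would need six vertices, so $\nu=1$. Deleting two vertices leaves a triangle and deleting three leaves an edge, so $\tau=3$. The Erdős–Pósa theorem says that $\tau=O(\nu\log\nu)$ for $\nu\ge2$. We prove it in a way that can be pushed further.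

For a graph $H$ put $\mu(H)=|E(H)|-|V(H)|$. Then
$$\sum_{v\in V(H)}(\deg_H v-2)=2\mu(H).\tag{1}$$
The *core* of $H$ is what remains after repeatedly deleting vertices of degree at most $1$. Deleting a vertex of degree $1$ does not change $\mu$; deleting a vertex of degree $0$ raises it by $1$. A tree component is deleted completely, and exactly one of its vertices has degree $0$ when it is deleted. A component with a cycle keeps its cycles and stays connected. So passing to the core never decreases $\mu$, increases it by exactly $1$ for each tree component, and leaves from every other component a non-empty connected graph.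

**Lemma 1.1.** Let $H$ be a graph with all degrees in $\{2,3,4\}$ and $\mu(H)=m\ge1$. Then $H$ has a cycle $Z$ with at most $2\log_2m+4$ vertices of degree at least $3$, and $\mu(H-V(Z))\ge m-4\log_2m-8$.

*Proof.* By (1), $H$ has at least one and at most $2m$ vertices of degree at least $3$. Take a component containing such a vertex and suppress its vertices of degree $2$, that is, replace each maximal path through such vertices by one edge. We get a multigraph of minimum degree at least $3$ on at most $2m$ vertices. A cycle of length $b$ in it comes from a cycle of $H$ with exactly $b$ vertices of degree at least $3$. Let $g$ be its girth. If $g\le2$, then $g\le2\log_2m+4$. If $g\ge3$, put $r=\lfloor(g-1)/2\rfloor$ and explore the ball of radius $r$ around a vertex. A vertex at distance $i$ with $1\le i<r$ has only one edge to vertices at distance at most $i$, since otherwise there is a cycle of length at most $2i+1<g$. So it sends at least two edges to distance $i+1$. A vertex at distance $i+1\le r$ receives only one edge from distance $i$, since otherwise there is a cycle of length at most $2(i+1)\le 2r<g$. So the ball has at least $2^r$ vertices, $2^r\le2m$, and $g\le2r+2\le2\log_2(2m)+2=2\log_2m+4$.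

Let $Z$ be the cycle of $H$ obtained from a shortest cycle, and $b\le2\log_2m+4$ its number of vertices of degree at least $3$. At most $|Z|+\sum_{z\in Z}(\deg z-2)\le|Z|+2b$ edges meet $Z$. Deleting $V(Z)$ removes $|Z|$ vertices, so $\mu(H-V(Z))\ge m-2b\ge m-4\log_2m-8$. $\square$

**Lemma 1.2.** Let $\mathcal P$ be a set of subgraphs of $G$ of maximum degree at most $4$ that contains the empty graph and is closed under taking subgraphs. Let $M$ be the maximum of $\mu$ over $\mathcal P$. If $n\ge1$ and no member of $\mathcal P$ contains more than $n$ disjoint cycles, then $M\le50\,n\lambda(n)$.

*Proof.* Let $M\ge1$. Start with the core of a member with $\mu=M$. As long as the current graph has $\mu\ge1$, take the cycle $Z$ of Lemma 1.1, delete $V(Z)$ and pass to the core. All graphs stay in $\mathcal P$, so all values of $\mu$ are at most $M$, and each step loses at most $4\log_2M+8$. The process runs until $\mu\le0$, so there are at least $M/(4\log_2M+8)$ steps, and they produce disjoint cycles in the first graph. Hence $n\ge f(M)$ with $f(t)=t/(4\log_2t+8)$. The function $f$ is increasing for $t\ge1$, because $4\log_2t+8-4/\ln2>0$. Let $M_0=50\,n\lambda(n)$. Since $\lambda(n)\le n$, we have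
$$4\log_2M_0+8\le4\log_2 50+8\log_2n+8\le31+8\log_2n<50\lambda(n),$$
so $f(M_0)>n\ge f(M)$ and $M<M_0$. $\square$

For a subgraph $F$ of $G$, an *$F$-path* is a path with at least one edge, with distinct ends in $V(F)$, no internal vertex in $V(F)$ and no edge in $E(F)$. Let $U$ be the set of vertices of degree at least $3$ in $F$. An $F$-path is *clean* if its ends are not in $U$. A path with both ends in $V(F)$, or a cycle with at least two vertices in $V(F)$, is divided by its vertices in $F$ into *segments*; each segment is an edge of $F$ or an $F$-path.

**Proposition 1.3.** If $\nu\ge1$, then $\tau\le101\,\nu\lambda(\nu)$.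

*Proof.* Let $\mathcal P$ consist of all subgraphs of maximum degree at most $4$, and $M$ be as in Lemma 1.2. Among the members with all degrees at least $2$ and $\mu=M$ (they exist: take a core), let $F$ have the most components. By (1), $|U|\le2M$.

There is no clean $F$-path $P$: otherwise $F\cup P$ has maximum degree at most $4$ (the ends of $P$ go from degree $2$ to $3$) and $\mu(F\cup P)=M+1$.

Every cycle $D$ of $G-U$ has at least two vertices in $F$. If it had none, $F\cup D$ would have the same $\mu$ and more components. If it had one, that vertex would get degree $4$ and $\mu(F\cup D)=M+1$.

So a cycle $D$ of $G-U$ is divided into segments, none of which is an $F$-path. Thus $D\subseteq F$, all its vertices have degree $2$ in $F$, and $D$ is a component of $F$. There are at most $\nu$ such components. So $U$ with one vertex from each meets all cycles, and $\tau\le2M+\nu\le101\,\nu\lambda(\nu)$ by Lemma 1.2. $\square$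

Which parts of this survive if only some of the cycles count?

## 2. Requiring length at least $\ell$ and a vertex of $S$

Let $S\subseteq V(G)$ and $\ell$ a positive integer. An *$S$-cycle* is a cycle with at least one vertex in $S$. A *long cycle* is an $S$-cycle of length at least $\ell$; an $S$-cycle of length less than $\ell$ is *short*; a cycle avoiding $S$ is *$S$-free*. From now on $\nu(G)$ is the maximum number of disjoint long cycles, and $\tau(G)$ the minimum size of a vertex set meeting all long cycles. For a subgraph $G'$ we use $S\cap V(G')$.

The question comes from Henning Bruhn, Felix Joos and Oliver Schaudt, "Long cycles through prescribed vertices have the Erdős–Pósa property", arXiv:1412.2894 (2014). The result known from there is that, for all $G,S,k,\ell$, there are $k$ disjoint long cycles or a set $X$ with $|X|=O(\ell\cdot k\log k)$ such that $G-X$ has no long cycle. The conjecture replaces the product by a sum.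

**Conjecture.** For every graph $G$, any $S\subseteq V(G)$ and any positive integers $k,\ell$, there is a set of $k$ disjoint $S$-cycles of length at least $\ell$ or a set $X$ of size $O(k(\ell+\log k))$ such that $G-X$ contains no $S$-cycle of length at least $\ell$.

Implied constants are absolute. The conjecture is true. In proving it we may take $G$ simple: if loops and parallel edges are allowed, subdivide every edge twice and replace $\ell$ by $3\ell$. Cycles correspond, lengths are tripled, $S$ is kept, and a subdividing vertex in a hitting set may be replaced by an end of its edge. We may also take $\ell\ge3$, since in a simple graph the values $1,2$ can be replaced by $3$.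

**Theorem 2.1.** There is an absolute constant $A$ with $\tau(G)\le A\,\nu(G)\,(\ell+\lambda(\nu(G)))$ whenever $\nu(G)\ge1$ (and $\tau(G)=0$ if $\nu(G)=0$). Consequently the conjecture holds.

The consequence is immediate. Suppose $G$ has no $k$ disjoint long cycles. If $k=1$, take $X=\emptyset$. If $k\ge2$, then $\nu(G)\le k-1$ and $\tau(G)\le A(k-1)(\ell+1+\log_2k)=O(k(\ell+\log k))$.

**Theorem 2.2.** There is $c>0$ such that for all $k\ge2$, $\ell\ge3$ there is a graph (with $S=V$) without $k$ disjoint long cycles in which every set meeting all long cycles has size at least $c\,k(\ell+\log k)$.

*Proof.* Each of the two terms is forced by its own example.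

First let $G=K_{k\ell-1}$ and $S=V(G)$. There are too few vertices for $k$ disjoint cycles of length at least $\ell$. If at most $(k-1)\ell-1$ vertices are deleted, at least $\ell\ge3$ remain and contain a cycle of length $\ell$. So every hitting set has size at least $(k-1)\ell\ge k\ell/2$.

Secondly, Erdős and Pósa ("On independent circuits contained in a graph", Canad. J. Math. 17 (1965)) showed that for some $c'>0$ and all $k\ge2$ there are graphs without $k$ disjoint cycles in which every set meeting all cycles has size at least $c'k\log k$. Subdivide every edge $\ell$ times and let $S$ be the set of all vertices. Now every cycle is long. The packing number is unchanged, and so is the hitting number, as a subdividing vertex in a hitting set may be replaced by an end of its edge.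

So some graph needs at least $\max\{k\ell/2,\,c'k\log k\}\ge c\,k(\ell+\log k)$ vertices. $\square$

With Theorem 2.1, the optimal bound is $\Theta(k(\ell+\log k))$ for $k\ge2$, $\ell\ge3$. The rest of the talk proves Theorem 2.1.

**Example 2.3 (ring of diamonds).** Take vertices $a_0,\dots,a_{m-1}$ and, for each $i$ modulo $m$, two vertices $b_i,b_i'$, both adjacent to $a_i$ and $a_{i+1}$. Let $S=\{a_0\}$, $\ell\ge5$ and $m>5\ell$. The cycles are the diamonds $a_ib_ia_{i+1}b_i'$, of length $4$, and the $2^m$ ring cycles, of length $2m>10\ell$. Two diamonds are short $S$-cycles, the other diamonds are $S$-free, and the long cycles are the ring cycles. All contain $a_0$, so $\nu=\tau=1$.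

The proof of Proposition 1.3 fails here at a definite place. The whole graph has maximum degree $4$ and $\mu=4m-3m=m$, while $\nu=1$. So Lemma 1.2 gives no bound on the maximum of $\mu$ over all subgraphs of maximum degree at most $4$ in terms of $\nu$. If we repair this by allowing in $F$ only cycles that count, then $F\cup P$ need not be allowed any more, and clean $F$-paths can exist. In the example $F$ is then one ring cycle (checked in Section 4), $U=\emptyset$, and deleting the vertex $b_0$ of $F$ leaves $2^{m-1}$ long cycles.

We use two results as black boxes.

**(BJS)** The known result above, only for $k=2$: if $\nu(G)\le1$, then $\tau(G)\le c_0\ell$ with $c_0$ absolute.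

**(CGGGLS)** Chudnovsky, Geelen, Gerards, Goddyn, Lohman, Seymour, "Packing non-zero A-paths in group-labelled graphs", Combinatorica 26 (2006): in a group-labelled graph with $A\subseteq V$, for every $k\ge1$ there are $k$ disjoint non-zero $A$-paths or a set of at most $2k-2$ vertices meeting all non-zero $A$-paths.

Here an *$A$-path* is a path with at least one edge, distinct ends in $A$ and no internal vertex in $A$; its value is the sum of its edge labels. We need only this consequence.

**Fact 2.4.** Let $E'$ be a set of edges. If at most $\kappa$ disjoint $A$-paths use an edge of $E'$, then some set of at most $2\kappa$ vertices meets all $A$-paths using an edge of $E'$.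

Indeed, label each $e\in E'$ by its own generator of $\mathbb Z_2^{E'}$ and every other edge by $0$. In this group every element is its own inverse, so the direction of travel is irrelevant, and a path is non-zero exactly if it uses an edge of $E'$. A path with both ends in $A$ using $e\in E'$ contains an $A$-path using $e$, so it does not matter whether internal vertices in $A$ are allowed. Apply (CGGGLS) with $k=\kappa+1$. For example, in the path $abc$ with $A=\{a,c\}$ and $E'=\{bc\}$, the whole path is the only $A$-path, it uses $E'$, and $\kappa=1$.

## 3. Removing medium lengths: gap graphs and clusters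

A sensible first move is greedy: find a long cycle of length $O(\ell)$, delete its vertices, and repeat. Each round costs $O(\ell)$ and lowers $\nu$. The move is unavailable exactly when every long cycle is much longer than $\ell$. We call $G$ a *gap graph* if it has no $S$-cycle of length in $[\ell,10\ell]$. Subgraphs of gap graphs are gap graphs, and Example 2.3 is one.

**Reduction.** It suffices to prove Theorem 2.1 for gap graphs with some $A\ge10$. Use induction on $\nu(G)$. If there is a long cycle $D$ with $|D|\le10\ell$, then $\nu(G-V(D))\le\nu(G)-1$, and $\tau(G)\le10\ell+\tau(G-V(D))\le 10\ell+A(\nu(G)-1)(\ell+\lambda(\nu(G)))$, which is at most the required bound.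

**From here until the end of Section 7, $G$ is a fixed gap graph with $\ell\ge3$.** The gap has a strong consequence: no long cycle can sit in a connected subgraph of small diameter.

**Lemma 3.1.** A connected subgraph $B\subseteq G$ of diameter (in $B$) at most $2\ell$ contains no long cycle.

*Proof.* Otherwise let $D$ be a shortest long cycle in $B$; then $|D|>10\ell$. A *shortcut* is a path $J\subseteq B$ with ends $w\ne w'$ on $D$, otherwise disjoint from $D$, not an edge of $D$, with $|J|<d_D(w,w')$.

**Step 1: shortcuts occur only near $S$.** Given a shortcut $J$, let $D_1,D_2$ be the two $w$–$w'$ arcs of $D$. As $|J|\ge 1$, both have length at least $2$, so both $D_i\cup J$ are cycles, and both are shorter than $D$. One of them, say $D_1\cup J$, contains a vertex of $S$. It is not long by minimality, so $|D_1|+|J|<\ell$. Then $D_2\cup J$ has length at least $|D|-\ell\ge\ell$ and is shorter than $D$, so it must be $S$-free. Hence all of $S\cap V(D)$ lies in the interior of $D_1$. Fix $s\in S\cap V(D)$. Since $|D_1|<\ell$, both ends of every shortcut have $D$-distance less than $\ell$ from $s$.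

**Step 2: a far vertex cannot come close.** Choose $t\in V(D)$ with $d_D(s,t)\ge5\ell$ and a $t$–$s$ path $M$ in $B$ with $|M|\le2\ell$. Let $w$ be the first vertex of $M$ on $D$ with $d_D(w,s)<\ell$. Then $tMw$ is composed of edges of $D$ and of paths having only their ends on $D$. None of these paths is a shortcut, since the first end of each has $D$-distance at least $\ell$ from $s$. So each is at least as long as the $D$-distance of its ends, and $|M|\ge d_D(t,w)\ge5\ell-(\ell-1)>2\ell$, a contradiction. $\square$

A *cluster* is a subgraph $B$ that is maximal among the 2-connected subgraphs of $G$ (with at least three vertices) that meet $S$ and contain no long cycle. In Example 2.3 a 2-connected subgraph without ring cycles is a single diamond, so the clusters are the two diamonds at $a_0$.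

We recall tree-decompositions. A tree-decomposition of $B$ is a tree $\mathbb T$ with bags $V_t\subseteq V(B)$, $t\in\mathbb T$, such that every vertex is in a bag, every edge has both ends in some bag, and for every vertex the nodes whose bags contain it form a subtree. Consequently, for a connected subgraph $J$ the nodes whose bags meet $J$ form a subtree.

**Lemma 3.2.** (a) Every cluster has diameter at most $\ell-1$, and all its cycles have length at most $2\ell-1$. (b) Two distinct clusters share at most one vertex; so each edge is in at most one cluster. (c) An $S$-cycle is long if and only if it is not contained in a cluster. (d) Each cluster has a rooted tree-decomposition with all bags of size at most $2\ell-1$.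

*Proof.* (a) Fix $s\in S\cap V(B)$. Any other vertex $v$ lies with $s$ on a cycle of $B$. This is an $S$-cycle, hence of length at most $\ell-1$, and $d_B(v,s)\le(\ell-1)/2$. So the diameter is at most $\ell-1$. The $S$-cycles of $B$ are shorter than $\ell$. If $C$ is an $S$-free cycle of $B$, there are two paths from $s$ to $C$ that are disjoint except at $s$. With the longer arc of $C$ between their ends they form an $S$-cycle of length at least $|C|/2$, so $|C|/2<\ell$.

(b) If clusters $B\ne B'$ share two vertices, then $B\cup B'$ is 2-connected, meets $S$ and has diameter at most $2\ell$. By Lemma 3.1 it contains no long cycle, contradicting the maximality of $B$ or $B'$.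

(c) A short $S$-cycle is 2-connected, meets $S$ and contains no long cycle, so it lies in a cluster. Conversely, clusters contain no long cycle.

(d) Take a depth-first search tree of $B$ as $\mathbb T$. Every edge of $B$ joins a vertex to an ancestor. With the tree path it forms a cycle (or is a tree edge), so by (a) the tree-distance is at most $2\ell-2$. Let $V_t$ consist of $t$ and its ancestors at distance at most $2\ell-2$. Every edge lies in the bag of its lower end. The nodes whose bags contain $v$ are the descendants of $v$ within distance $2\ell-2$, a subtree. $\square$

A cycle is *bad* if it is $S$-free or contained in a cluster. By (c), the cycles that are not bad are exactly the long cycles. *Cells* are the clusters and, for each edge in no cluster, the $K_2$ formed by this edge; each edge is in exactly one cell. For a subgraph $H$ and a cell $B$, a *piece* of $H$ (of the cell $B$) is a component, with at least one edge, of the graph formed by $E(H)\cap E(B)$. Let $p(H)$ be the number of pieces of $H$ over all cells. Distinct pieces of the same cell are disjoint, so a vertex lies in at most one piece of a given cell. Deleting a vertex of degree at most $1$ from $H$ does not increase $p$. For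 instance, if $H$ is a ring cycle in Example 2.3, then each of the two clusters has one piece, a path of length $2$, and each of the other $2m-4$ edges of $H$ is a piece on its own, so $p(H)=2m-2$.

## 4. Frames, and what a clean path can close

We repeat Section 1, allowing only cycles that count. A *pre-frame* is a subgraph $H\subseteq G$ of maximum degree at most $4$ without bad cycles. It is a *frame* if moreover all degrees are at least $2$; the empty graph is allowed. The pieces of a pre-frame are trees. The core of a pre-frame is a frame. Let $M\ge0$ be the maximum of $\mu$ over all frames; since cores do not decrease $\mu$,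
$$\mu(H)\le M\quad\text{for every pre-frame }H.\tag{2}$$

**Lemma 4.1.** If $\nu=\nu(G)\ge1$, then $M\le50\,\nu\lambda(\nu)$.

*Proof.* Apply Lemma 1.2 to the set of all pre-frames. It is closed under subgraphs, and its cycles are long, so no member contains more than $\nu$ disjoint cycles. $\square$

**Choice of $F$.** Let $F$ be a frame with $\mu(F)=M$; subject to this, let the number $c(F)$ of components be maximum; subject to this, let $p(F)$ be minimum. The third condition is new and is used in Section 5. Let $U$ be the set of vertices of $F$ of degree at least $3$. By (1), $\sum_{u\in U}(\deg_Fu-2)=2M$, so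
$$|U|\le2M,\qquad\sum_{u\in U}\deg_Fu\le6M.\tag{3}$$

In Example 2.3 a non-empty frame contains a cycle, hence a ring cycle. A further vertex $b_i$ or $b_i'$ would have degree $2$ in it and complete a diamond, which is bad. So the non-empty frames are the ring cycles, $M=0$, $F$ is a ring cycle and $U=\emptyset$. The $m$ unused halves of diamonds are clean $F$-paths. The next lemma says what remains of the argument of Proposition 1.3.

**Lemma 4.2.**

(a) No clean $F$-path joins two components of $F$.

(b) Let $P$ be a clean $F$-path with ends $p,q$. Either $P$ is contained in a cluster $B$ and $p,q$ lie in a common piece of $F$ of $B$, or $P$ is $S$-free and $p,q$ are joined by a path in $F-S$.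

(c) Every long cycle $D$ of $G-U$ has $|V(D)\cap V(F)|\ge2$.

(d) If $D$ is a long cycle in $G-U$ and $e\in E(D)$ is incident with $S$, then either $e\in E(F)$, or $e$ lies on a clean $F$-path $P\subseteq D$ contained in a cluster $B$ with both ends in a common piece of $F$ of $B$.

(e) If clean $F$-paths $N,N'$ share an edge and $x,y$ are ends of $N,N'$ respectively, $x\ne y$, then $N\cup N'$ contains a clean $F$-path from $x$ to $y$.

*Proof.* For a clean $F$-path $P$, the graph $F\cup P$ has maximum degree at most $4$ and $\mu=M+1$. By (2) it has a bad cycle $Z$, and $P\subseteq Z$. This gives (a). For (b), if $Z$ lies in a cluster $B$, then the rest of $Z$ is a path of $F\cap B$ joining $p$ and $q$. Otherwise $Z$ is $S$-free, and the rest of $Z$ is a path in $F-S$.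

(c) If $D$ is disjoint from $F$, then $F\cup D$ is a frame with the same $\mu$ and more components. If $D$ meets $F$ in one vertex, that vertex has degree $2$ in $F$, the cycles of $F\cup D$ are $D$ and those of $F$, and $F\cup D$ is a frame with $\mu=M+1$. Both are impossible.

(d) If $e\notin E(F)$, then by (c) $e$ lies on a segment $P$ of $D$ that is an $F$-path, clean since $D$ avoids $U$. As $P$ meets $S$, the first alternative of (b) holds.

(e) Let $e$ be a common edge. If an end $g$ of $e$ is not in $F$, it is internal in both paths, and $xNg\cup gN'y$ contains an $x$–$y$ path; its only vertices in $F$ are $x$ and $y$. Otherwise both ends of $e$ are in $F$, so $N=N'=e$ joins $x$ and $y$. $\square$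

Also, $F-S$ is a forest, since all cycles of $F$ meet $S$.

By (d), every edge at $S$ on a long cycle of $G-U$ is tied to a piece of $F$. We want to tie the whole cycle to one place of $F$. The obstacle is a path inside a cluster that jumps from one piece to another, on which (b) gives only the weak second alternative.

## 5. Branchless pieces and an exchange inside a cell

A component of $F$ without vertices in $U$ is a cycle, called a *circular component*. In the other components let the *edge-paths* be the maximal paths or closed walks $Q$ with ends $u,v\in U$ (possibly $u=v$) and interior vertices of degree $2$. Each edge of these components is on exactly one edge-path, and by (3) there are at most $\frac12\sum_{u\in U}\deg_Fu\le3M$ of them. We think of $Q$ as drawn from left ($u$) to right ($v$), and write $Q[a,b]$ for the part between two positions; interior vertices occur once.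

A piece of $F$ is *branch* if it meets $U$, and *branchless* otherwise. A branch piece containing an edge $f$ of $Q$ is connected and meets $U$, so it contains the part of $Q$ from $f$ to $u$ or from $f$ to $v$. So the edges of $Q$ in branch pieces form an initial and a final part of $Q$, and the edges of $Q$ in branchless pieces form a possibly empty subpath $Q^*=Q[x_Q,y_Q]$, with $x_Q$ on the left. If $Q^*\ne\emptyset$, then $x_Q\ne y_Q$, and $x_Q,y_Q\notin U$, since edges at $U$ are in branch pieces. Put $Q^\circ=V(Q^*)\setminus\{x_Q,y_Q\}$. Let $Q^*\neq\emptyset$. We need three facts.

First, *$Q[u,x_Q]$ lies in one piece, and so does $Q[y_Q,v]$.* The last edge $f$ of $Q[u,x_Q]$ is in a branch piece. This piece contains $Q$ from $f$ to $u$ or from $f$ to $v$; the latter part contains edges in branchless pieces, so it is the former. The other side is symmetric.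

Secondly, *a piece with an edge in $Q^*$ is a subpath of $Q^*$*, since it is branchless, connected and avoids $U$. *Hence every branchless piece is contained in a circular component or in some $Q^*$.*

Thirdly, *every piece containing a vertex of $Q^\circ$ is contained in $Q^*$*, since all $F$-edges at such a vertex are in $Q^*$.

**Lemma 5.1 (exchange).** Let $Q^*\ne\emptyset$, let $B$ be a cell, and let $K_2\not\subseteq Q^*$ and $K_4\subseteq Q^*$ be pieces of $F$ of $B$. There is no path $W\subseteq B-U$ from a vertex $x\in V(K_2)$ to a vertex of $K_4$ all of whose internal vertices lie in $(V(G)\setminus V(F))\cup Q^\circ$.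

If such a $W$ exists, we want to insert it into $F$ and delete a part of $Q$ in return, keeping $\mu$ and $c$ and merging two pieces into one, against the choice of $F$. Deleting one part of $Q$ need not be enough: $W$ may meet $Q^\circ$ several times, and the inserted path must not close an $S$-free cycle with $F$. So we delete one part on each side if necessary.

*Proof.* Suppose there is such a path $W$.

**Step 1: normalize $W$ and show that it is $S$-free.** We have $x\notin U$, and $x\notin Q^\circ$ since $K_2\not\subseteq Q^*$. Also $x$ lies in no piece of $B$ other than $K_2$. Cut $W$ at its first vertex $z$ lying in a piece of $B$ contained in $Q^*$, and rename this piece $K_4$. Then $z\ne x$. Let $x=z_0,z_1,\dots,z_j=z$ be the vertices of $F$ on $W$ in order. For $0<i<j$ we have $z_i\in Q^\circ$, and $z_i$ lies in no piece of $B$, since such a piece would be contained in $Q^*$. We call these vertices *stray*. No two consecutive $z_i$ lie in a common piece of $B$: strays lie in none, and $K_2\cap K_4=\emptyset$. In particular no segment of $W$ is an edge of $F$, so all segments are clean $F$-paths in $B$. Apply Lemma 4.2(b) to them. In its first alternative the cluster would be $B$, as an edge is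 in only one cell, and the ends would lie in a common piece of $B$. So the second alternative holds: $W$ is $S$-free, and all $z_i$ lie in one component $T$ of $F-S$, a tree.

**Step 2: sort the $z_i$ into left and right.** For $i\ge1$ we have $z_i\in V(Q^*)$, so $z_i\notin U\cup\{x\}$ and $z_i$ has degree $2$ in $F$. Let $R_i$ be the path in $T$ from $z_i$ to $x$. Let $w_u$ be the first vertex of $U\cup\{x\}$ on $Q$ going left from $x_Q$ (inclusive), and $w_v$ the first going right from $y_Q$ (inclusive). Interior vertices of $Q$ have degree $2$ in $F$, and $x\notin Q^\circ$. Thus $R_i$, once it has started left, must run along $Q$ until $w_u$, and once it has started right, until $w_v$. So $R_i$ starts with $Q[z_i,w_u]$, and we call $z_i$ *left*, or it starts with $Q[z_i,w_v]$, and we call $z_i$ *right*. These parts have at least one edge, since $w_u,w_v\in U\cup\{x\}$.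

*Claim 1. If $z_i$ is left and $z_{i'}$ is right, then $z_i$ is left of $z_{i'}$ on $Q$, and $Q[z_i,z_{i'}]$ meets $S$.* Suppose $z_{i'}$ is to the left of $z_i$ on $Q$. Then $R_i$ passes through $z_{i'}$, and $R_{i'}$ is the rest of $R_i$, which goes left, a contradiction. Suppose $Q[z_i,z_{i'}]$ avoids $S$. Then it lies in $T$, and $Q[z_i,z_{i'}]$ followed by $R_{i'}$ is a non-backtracking walk in the tree $T$. Hence it equals $R_i$, which would then start to the right, a contradiction.

**Step 3: the exchanged graph.** Let $l$ be the rightmost left $z_i$ and $r$ the leftmost right $z_i$ ($1\le i\le j$), if they exist; at least one exists. Delete from $F$ the edges and interior vertices of $Q[w_u,l]$ (if $l$ exists) and of $Q[r,w_v]$ (if $r$ exists), and call the result $F_0$. By Claim 1 the two deleted parts share no edges and no interior vertices. Both lie in $T$. Their interior vertices are not in $U\cup\{x\}$: those in $Q^\circ$ are not, and for the others use the definition of $w_u$ and $w_v$. So $x,l,r$ (as far as they exist) survive, as do $w_u,w_v\in U\cup\{x\}$.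

Let $W'$ be the part of $W$ from $x$ to the last of the existing vertices among $l,r$ on $W$, and let $F''=F_0\cup W'$. The path $W'$ meets $F_0$ exactly in $x$ and the existing vertices among $l,r$. Indeed, any other left $z_i$ ($i\ge1$) is to the left of $l$ and is not $w_u$, so it is interior to $Q[w_u,l]$; similarly for right ones. No edge of $W'$ is in $F$.

**Step 4: size and degrees.** Each deletion removes one more edge than vertices, so it changes $\mu$ by $-1$. If $a\in\{1,2\}$ of $l,r$ exist, adding $W'$ adds $|W'|$ edges and $|W'|+1-(1+a)=|W'|-a$ vertices, so it changes $\mu$ by $+a$. Hence $\mu(F'')=M$. The vertices $x,l,r\notin U$ get degree at most $3$: $x$ gains one edge, while $l,r$ lose one and gain at most two. All other degrees are at most $4$.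

**Step 5: $F''$ has no $S$-free cycle.** Let $T'$ be obtained from $T$ by the deletions. As the interior vertices of the deleted parts have degree $2$, each deletion creates exactly one new component, and $T'$ has $1+a$ components. The vertex $x$ and the existing ones of $l,r$ lie in distinct components. Indeed, the path in $T$ from $l$ (or $r$) to $x$ starts with a deleted part. If both $l$ and $r$ exist, the path in $T$ from $l$ to $r$ must start to the left, since otherwise it would contain $Q[l,r]$, which meets $S$; so it uses a deleted edge. Therefore each component of $T'$ contains exactly one of these $1+a$ vertices. As $W'$ is $S$-free and meets $F_0$ only in these vertices, $T'\cup W'$ is a tree, and $F''-S$ arises from the forest $F-S$ by replacing $T$ with it. So $F''-S$ is a forest.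

*Claim 2. If $l$ exists, $w_u$ is in the component of $x$ in $T'$; if $r$ exists, so is $w_v$.* By symmetry consider $w_u$. The path in $T$ from $l$ to $x$ consists of $Q[l,w_u]$ and a path $R'$ from $w_u$ to $x$ not using edges of $Q[w_u,l]$. Suppose $R'$ uses an edge of $Q[r,w_v]$. The interior vertices of $Q[r,w_v]$ have degree $2$, and neither $x$ nor $w_u$ is among them (both are in $U\cup\{x\}$), so $R'$ contains all of $Q[r,w_v]$. Now $r\notin U\cup\{x\}$ is different from the ends $w_u,x$ of $R'$, so $r$ is interior to $R'$, and $R'$ also uses the $F$-edge leaving $r$ to the left. The vertices strictly between $l$ and $r$ are in $Q^\circ$, have degree $2$ and are neither $w_u$ nor $x$. So $R'$ contains $Q[l,r]$, contradicting $Q[l,r]\cap S\ne\emptyset$. Hence $R'$ uses no deleted edge. It uses no deleted vertex either, since such a vertex would be interior to $R'$ and both its edges are deleted. So $R'\subseteq T'$.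

**Step 6: $F''$ has no cycle in a cluster.** Let $Z\subseteq F''$ be a cycle contained in a cluster. As $F$ has no bad cycle, $Z$ uses an edge of $W'\subseteq B$, so the cluster is $B$. The cycle $Z$ is not contained in the path $W'$, so it switches between edges of $W'$ and edges of $F_0$ at two or more vertices of $V(W')\cap V(F_0)\subseteq\{x,l,r\}$. At a stray vertex no $F$-edge is in $B$. So switches occur only at $x$ and at $z$. Hence $Z$ contains an $x$–$z$ path of $F\cap B$, contradicting $K_2\ne K_4$.

So $F''$ is a pre-frame.

**Step 7: components.** The tree $T$, hence also $x,l,r$ and $Q$, lies in one component $C$ of $F$. Follow a path in $C$ from a surviving vertex of $C$ towards $x$: it reaches $x$, or it first meets a deleted part at an end of that part. So each surviving vertex of $C$ is connected in $F_0$ to $x$, or to $l$ or $w_u$ (if $l$ exists), or to $r$ or $w_v$ (if $r$ exists). By Claim 2 the existing cases of $w_u,w_v$ are connected to $x$ in $T'$, and $W'$ joins $l,r$ to $x$. Other components are untouched. So $c(F'')=c(F)$.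

**Step 8: pieces.** We first see what the deletions do to a piece $X$ of $F$. If $X\subseteq Q^*$, a possibly empty subpath remains. If $X\not\subseteq Q^*$, then $X$ has no edge in $Q^*$, and it can lose edges only on $Q[w_u,x_Q]$, in which case it contains $Q[u,x_Q]$ and $l$ exists, or on $Q[y_Q,w_v]$, in which case it contains $Q[y_Q,v]$ and $r$ exists; possibly both. In the first case $x_Q$ is a leaf of the tree $X$, because its other $F$-edge is in $Q^*$. Then $Q[w_u,x_Q]$ is a pendant path, and $X$ loses this path apart from $w_u$ (if $l=x_Q$, then $x_Q$ survives as a trivial component). The other case is symmetric. The vertices $w_u$ and $w_v$ are not on the part lost on the opposite side. So in all cases at most one non-trivial component remains. For $X=K_2$ the remainder contains $x$: on $Q[w_u,x_Q]$ and $Q[y_Q,w_v]$ the vertex $x$ can occur only as $w_u$ or $w_v$.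

Therefore for cells other than $B$ the number of pieces does not increase. In $B$ the connected graph $W'$ is added, and it is in one piece with the remainder of $K_2$. We show that $K_4$ yields no separate piece.

If $z\in\{l,r\}$, then $W'=W$. The remainder of $K_4$ is $K_4\cap Q[l,r]$ (or $K_4\cap Q[l,y_Q]$, $K_4\cap Q[x_Q,r]$ if only one of $l,r$ exists), a subpath containing $z$. So $W'$ and the remainders of $K_2$ and $K_4$ are in one piece of $F''$.

If $z\notin\{l,r\}$, say $z$ is left (the other case is symmetric). Then $l\ne z$ is stray and to the right of $z$, so $K_4$ does not contain $l$. Nor does it contain $w_u$, as $w_u\in U$ or $w_u=x\in V(K_2)$. So the subpath $K_4\ni z$ of $Q^*$ lies in the interior of $Q[w_u,l]$ and is completely deleted.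

In both cases $p(F'')\le p(F)-1$.

**Step 9: contradiction.** By (2) the core of $F''$ has $\mu=M$. So $F''$ has no tree component, and the core is a frame with $\mu=M$, with $c(F)$ components and at most $p(F)-1$ pieces. This contradicts the choice of $F$. $\square$

**Corollary 5.2.** No clean $F$-path contained in a cell $B$ joins a branchless piece of $F$ of $B$ to a branch piece of $F$ of $B$.

*Proof.* If the branchless piece is in some $Q^*$, use Lemma 5.1. If it is in a circular component, the branch piece is in another component of $F$; use Lemma 4.2(a). $\square$

## 6. Centers: attaching each long cycle to one place of $F$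

From now on "piece" means piece of $F$. For a piece $K$ of a cell $B$ let $E'(K)$ be the set of edges $e$ incident with $S$ such that $e\in E(K)$, or $e$ lies on an $F$-path contained in $B$ with both ends in $V(K)\setminus U$. So $E'(K)\subseteq E(B)$ and $E'(K)\cap E(F)\subseteq E(K)$. By Lemma 4.2(d), *every edge incident with $S$ of a long cycle $D\subseteq G-U$ is in $E'(K)$ for some piece $K$.* In Example 2.3, if $F$ uses $b_0$, then $K=a_0b_0a_1$ is a piece and $E'(K)=\{a_0b_0,a_0b_0'\}$; the second edge is on the $F$-path $a_0b_0'a_1$.

**Branch clusters and their boundary.** A *branch cluster* is a cluster $B$ having a branch piece. Let $\mathcal K_B$ be the set of its branch pieces, $K_B^*=\bigcup\mathcal K_B$, and $\partial_B$ the set of vertices of $K_B^*$ incident with an $F$-edge outside $K_B^*$. We bound $\sum_B|\partial_B|$. Let $K$ be a branch piece. A vertex of $V(K)\setminus U$ incident with an $F$-edge outside $K$ has degree $2$ in $F$, so it is a leaf of the tree $K$. A tree has at most $2+\sum_v\max(\deg_Kv-2,0)$ leaves, and only vertices in $U$, with degree at most $4$, contribute to the sum. So at most $(2+2|K\cap U|)+|K\cap U|\le5|K\cap U|$ vertices of $K$ are incident with $F$-edges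 outside $K$. A vertex $u\in U$ lies in at most $\deg_Fu$ pieces, hence $\sum_K|K\cap U|\le6M$ by (3), and
$$\sum_B|\partial_B|\le30M.\tag{4}$$

**The centers.** Fix for every branch cluster $B$ a set $Y_B\subseteq V(B)$; this freedom is used in Sections 8 and 9. *Centers* $\theta$ are of three kinds. Each has data $E_\theta\subseteq E(F)$, $\theta^\circ\subseteq V(F)$, $A_\theta=V(F)\setminus\theta^\circ$, the graph $F_\theta$ with vertex set $A_\theta$ and edge set $E(F)\setminus E_\theta$, and further $E'_\theta$, $Y_\theta$, $\kappa_\theta$:

* circular: $\theta=O$, a circular component. $E_\theta=E(O)$, $\theta^\circ=V(O)$, $E'_\theta=\bigcup_{K\subseteq O}E'(K)$, $Y_\theta=\emptyset$, and we set $\kappa_\theta:=1$.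
* path: $\theta=Q^*\ne\emptyset$. $E_\theta=E(Q^*)$, $\theta^\circ=Q^\circ$, $E'_\theta=\bigcup_{K\subseteq Q^*}E'(K)$, $Y_\theta=\emptyset$, $\kappa_\theta:=|E_\theta|-|\theta^\circ|=1$.
* cluster: $\theta=J$, a component of $B-Y_B$ for a branch cluster $B$. $E_\theta$ is the set of edges of $K_B^*$ with at least one end in $J$; $\theta^\circ$ is the set of vertices of $V(J)\cap V(K_B^*)$ all of whose $F$-edges are in $K_B^*$; $E'_\theta=E(J)\cap\bigcup_{K\in\mathcal K_B}E'(K)$; $Y_\theta=Y_B$; $\kappa_\theta:=|E_\theta|-|\theta^\circ|$.

In Example 2.3 there is one center, the circular $O=F$; here $A_\theta=\emptyset$ and $E'_\theta$ consists of the four edges at $a_0$.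

In each case $E_\theta$ contains all $F$-edges at $\theta^\circ$, so $F_\theta$ is a graph, and
$$E'_\theta\cap E(F)\subseteq E_\theta,\tag{5}$$
because $E'(K)\cap E(F)\subseteq E(K)$. For path and cluster centers $F_\theta$ is a pre-frame with $\mu(F_\theta)=M-\kappa_\theta$, so $\kappa_\theta\ge0$ by (2).

*The sets $\theta^\circ$ of distinct centers are disjoint.* The $F$-edges at $V(O)$ are in $O$, those at $Q^\circ$ are in $Q^*$, and those at $\theta^\circ$ for a cluster center of $B$ are in $K_B^*$. These edge sets are disjoint for distinct $O$, $Q^*$, $B$, every vertex of $F$ has an $F$-edge, and components of $B-Y_B$ are disjoint.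

For a cluster center $J$ let $e_J$ be the number of edges of $K_B^*$ between $J$ and $Y_B$. The edges of $K_B^*$ inside $J$ form a forest on $V(J)\cap V(K_B^*)=\theta^\circ\cup(\partial_B\cap V(J))$, and every other edge in $E_\theta$ goes to $Y_B$. As degrees in $F$ are at most $4$,
$$\kappa_J\le|\partial_B\cap V(J)|+e_J,\qquad\sum_Je_J\le4|Y_B|,\tag{6}$$
where the sum is over the components $J$ of $B-Y_B$.

The number $\kappa_\theta$ is what we lose in $\mu$ by replacing $F$ with $F_\theta$. If many disjoint paths through edges of $E'_\theta$ join vertices of the rest $A_\theta$, they can be inserted instead, and we gain. This is the next lemma.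

**Lemma 6.1.** (a) For a path or cluster center $\theta$, at most $\kappa_\theta$ disjoint $A_\theta$-paths in $G-(U\cup Y_\theta)$ use an edge of $E'_\theta$. (b) For a circular center no $A_\theta$-path in $G-U$ uses an edge of $E'_\theta$. Hence there is $X_\theta$ with $|X_\theta|\le2\kappa_\theta$ ($X_\theta=\emptyset$ for circular $\theta$) such that no $A_\theta$-path in $G-(U\cup Y_\theta\cup X_\theta)$ uses an edge of $E'_\theta$.

*Proof.* (a) **Step 1: insert the paths.** Let $P_1,\dots,P_q$ be such disjoint paths and $H=F_\theta\cup\bigcup P_i$. No edge of $P_i$ is in $F_\theta$: if $|P_i|\ge2$, every edge of $P_i$ has an end outside $A_\theta=V(F_\theta)$; if $P_i$ is a single edge, it is in $E'_\theta$, and by (5) it is not in $E(F)\setminus E_\theta$. Hence $\mu(H)=M-\kappa_\theta+q$. The maximum degree of $H$ is at most $4$, since the ends of $P_i$ are not in $U$ and its internal vertices have degree $2$ in $H$. By (2) it suffices to show that $H$ has no bad cycle.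

**Step 2: locate a bad cycle.** Let $Z$ be a bad cycle of $H$. As $F_\theta\subseteq F$ has none, $Z$ contains some $P_i$. So $Z$ meets $S$, and it lies in a cluster. Let $e\in E(P_i)\cap E'_\theta\cap E'(K)$, where $K\subseteq Q^*$ or $K\in\mathcal K_B$ according to the kind of center. The cluster contains $e$, so it is the cell of $K$, which we call $B$ in both cases. Thus $P_i\subseteq Z\subseteq B$. As the paths are disjoint, at each end of $P_i$ the cycle $Z$ continues along an edge of $F_\theta$ in $E(B)$. Let $x$ be an end of $P_i$ and $K_2$ the piece of $B$ containing this edge at $x$.

**Step 3: path centers.** Here $K_2\not\subseteq Q^*$, and the internal $F$-vertices of $P_i$ are in $Q^\circ$. If $P_i$ meets a piece of $B$ contained in $Q^*$, then the part of $P_i$ from $x$ to the first vertex in such a piece contradicts Lemma 5.1. Otherwise $e\notin E(K)$, so $e\notin E(F)$, and $e$ lies on an $F$-path $N\subseteq B$ with both ends in $V(K)\setminus U$. The segment $\Sigma$ of $P_i$ containing $e$ is a clean $F$-path meeting $S$. By Lemma 4.2(b) its ends lie in a common piece $K_5$ of the cluster containing $e$, which is $B$. As $P_i$ meets $K_5$, we have $K_5\not\subseteq Q^*$, so $K\cap K_5=\emptyset$.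 Lemma 4.2(e), applied to $\Sigma$ and $N$, gives a clean $F$-path in $B$ from $K_5$ to $K$, contradicting Lemma 5.1.

**Step 4: cluster centers.** The path $P_i$ is connected, lies in $B-Y_B$ and contains $e\in E(J)$, so $P_i\subseteq J$. Edges of $K_B^*$ at vertices of $J$ are in $E_\theta$, so $K_2$ is branchless. The same holds at the other end; so both ends of $P_i$ are in branchless pieces of $B$. The internal $F$-vertices of $P_i$ are in $\theta^\circ\subseteq V(K_B^*)$. If there is one, the part of $P_i$ from $x$ to the first one is a segment whose ends are in different pieces of $B$, so it is not an $F$-edge. It is a clean $F$-path in $B$ from a branchless to a branch piece, contradicting Corollary 5.2. If there is none, then $e\notin E(K)$, since otherwise both ends of $e$ are $F$-vertices on $P_i$, hence ends of $P_i$, and lie in the branch piece $K$ of $B$. So $e\notin E(F)$. An edge of $E(F)$ on $P_i$ would be all of $P_i$, hence equal to $e$; so $P_i$ is a clean $F$-path. Also $e$ lies on an $F$-path $N\subseteq B$ with ends in $V(K)\setminus U$. Lemma 4.2(e) gives a clean $F$-path in $B$ from $x\in V(K_2)$ to $K$, contradicting Corollary 5.2.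

(b) Let $P$ be such a path and $e\in E(P)\cap E'(K)$ with $K\subseteq O$. If $P$ meets $O$, the segment of $P$ from an end to the first internal $F$-vertex is a clean $F$-path from another component of $F$ to $O$, contradicting Lemma 4.2(a). Otherwise $e\notin E(K)$, so $e\notin E(F)$, and $P$ has no internal $F$-vertex. As before, $P$ is a clean $F$-path, with ends outside $O$. The edge $e$ lies on an $F$-path $N$ with ends in $V(K)\subseteq V(O)$, and Lemma 4.2(e) gives a clean $F$-path between components, contradicting Lemma 4.2(a).

The last statement follows from Fact 2.4, applied in $G-(U\cup Y_\theta)$ with $A=A_\theta\setminus(U\cup Y_\theta)$. $\square$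

**Belonging to a center.** A long cycle $D\subseteq G-(U\cup\bigcup_BY_B)$ *belongs to* $\theta$ if it has an edge in $E'_\theta$. *Each edge $e$ of $D$ incident with $S$ lies in $E'_\theta$ for some center $\theta$.* Indeed $e\in E'(K)$ for some piece $K$. If $K$ is branchless, it lies in some $O$ or $Q^*$. If $K$ is a branch piece of a cluster $B$, then $e\in E(B-Y_B)$ lies in a component $J$ of $B-Y_B$. If $K$ is a branch piece of a $K_2$-cell, then $E'(K)$ contains at most the one edge of $K$, which has an end in $U$; $e$ is not this edge, as $D$ avoids $U$.

If $D$ belongs to $\theta$ and avoids $X_\theta$, then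
$$|V(D)\cap A_\theta|\le1,\quad\text{hence}\quad V(D)\cap\theta^\circ\ne\emptyset.\tag{7}$$
Otherwise the part of $D$ between consecutive vertices of $A_\theta$ around an edge of $E'_\theta$ is a forbidden $A_\theta$-path. The second part follows from Lemma 4.2(c). For circular $\theta=O$ we even have $V(D)\cap V(F)\subseteq V(O)$: $D$ meets $O$ by (7), and if it met another component of $F$, one of its segments would be a clean $F$-path between components.

**Lemma 6.2.** Disjoint long cycles $D_1,\dots,D_r\subseteq G-(U\cup\bigcup_BY_B)$ that belong to $\theta$ and avoid $X_\theta$ number at most $\kappa_\theta$.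

*Proof.* **Circular centers.** If $\theta=O$ and $r\ge2$, then $(F-V(O))\cup D_1\cup D_2$ is a frame with $\mu=M$ and more components than $F$, a contradiction.

**Other centers: build a pre-frame containing all $D_i$.** Start with $H=F_\theta\cup\bigcup D_i$. By (7) each $D_i$ has at most one vertex in $V(F_\theta)=A_\theta$. If it has one, it raises $\mu$ by $1$ and is attached at one vertex; otherwise it is a separate component of $H$.

We next see how to join separate cycles to the rest. Each component of the graph formed by the edges $E_\theta$ contains a vertex of $A_\theta$: otherwise all its vertices are in $\theta^\circ$, so it is a whole component of $F$ and a tree (since $E_\theta$ spans a forest), while $F$ has minimum degree at least $2$. As long as some $D_i$ is separate, not yet joined to the rest, it contains a vertex of $\theta^\circ$ by (7), and the $F$-edges there are in $E_\theta$. So some path formed by edges of $E_\theta$ leads from the union of the separate cycles to the rest of the current $H$, which contains $A_\theta$. Add a shortest such path. Its interior vertices are not in $H$; it joins two components, creates no cycle, and raises $\mu$ by $1$.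

At the end $\mu(H)=M-\kappa_\theta+r$, and every cycle of $H$ is a cycle of $F_\theta$ or some $D_i$, so it is not bad. As $H\subseteq F\cup\bigcup D_i$ with disjoint $D_i$ avoiding $U$, degrees are at most $4$. By (2), $r\le\kappa_\theta$. $\square$

## 7. Splitting along blocks

**Proposition 7.1.** Let $\nu(G)\ge1$. For every choice of the sets $Y_B$ there are $X\subseteq V(G)$ and subgraphs $\beta_1,\dots,\beta_n$ of $G$ with

1. $|X|\le68M+9\sum_B|Y_B|+\nu(G)$;
2. every long cycle of $G-X$ is contained in some $\beta_i$; so $\tau(G)\le|X|+\sum_i\tau(\beta_i)$;
3. $\nu(\beta_i)\ge1$ and $\sum_i\nu(\beta_i)\le\nu(G)$;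
4. each $\beta_i$ has a center $\theta_i$ such that for every long cycle $D\subseteq\beta_i$ all edges of $D$ incident with $S$ are in $E'_{\theta_i}$; and $\nu(\beta_i)\le\kappa_{\theta_i}$.

*Proof.* **Step 1: the basic deletion.** Let $X_0=U\cup\bigcup_BY_B\cup\bigcup_\theta X_\theta$. There are at most $3M$ path centers, with $|X_\theta|\le2$, and circular centers contribute nothing. By (3), (4) and (6),
$$|X_0|\le2M+\sum_B|Y_B|+2\cdot3M+2\Big(30M+4\sum_B|Y_B|\Big)=68M+9\sum_B|Y_B|.$$
Let $G_1=G-X_0$.

**Step 2: one center per block.** *Claim: if a block $\beta$ of $G_1$ contains long cycles $D,D'$ (possibly equal) belonging to $\theta,\theta'$ respectively, then $\theta=\theta'$.* Suppose not. Since the sets $\theta^\circ,\theta'^\circ$ are disjoint, $\theta'^\circ\subseteq A_\theta$ and $\theta^\circ\subseteq A_{\theta'}$.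

Suppose first that $D'$ contains two vertices $w_1,w_2$ of $A_\theta$. Take two disjoint, possibly trivial, paths in the 2-connected graph $\beta$ from $\{w_1,w_2\}$ to $V(D)$. With the arc of $D$ between their ends that contains an edge $e\in E'_\theta$ they form a path in $G_1$ with both ends in $A_\theta$ using $e$. This path contains an $A_\theta$-path using $e$, contradicting Lemma 6.1.

So $|V(D')\cap A_\theta|\le1$. By (7) for $\theta'$ there is $w\in V(D')\cap\theta'^\circ\subseteq A_\theta$, so $V(D')\cap A_\theta=\{w\}$. All other $F$-vertices of $D'$ are in $\theta^\circ\subseteq A_{\theta'}$. By (7) for $\theta'$ there is at most one, and by Lemma 4.2(c) there is exactly one: $V(D')\cap V(F)=\{w,v'\}$ with $v'\in\theta^\circ$. Let $e$ be an edge of $D'$ incident with $S$. If $e\in E(F)$, then $e=wv'$; put $P=e$ and let $K$ be the piece containing $e$. If $e\notin E(F)$, Lemma 4.2(d) gives a path $P\subseteq D'$ with ends $w,v'$, contained in a cluster, with $w,v'$ in a common piece $K$ of it. In both cases $w,v'\in V(K)$, and $P$ is contained in the cell of $K$.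

All $F$-edges at $w$ are in $E_{\theta'}$ and all at $v'$ are in $E_\theta$, so $K$ has an edge in $E_\theta$ and one in $E_{\theta'}$. A piece with an edge in $E_\theta$ is contained in $O$ (circular), is contained in $Q^*$ (path), or is in $\mathcal K_B$ (cluster center of $B$), and these alternatives exclude each other for distinct $O$, $Q^*$, $B$. As $\theta\ne\theta'$, both are cluster centers of the same $B$, the cell of $K$. But $P\subseteq B-Y_B$, so $w$ and $v'$ lie in the same component of $B-Y_B$, and $\theta=\theta'$, a contradiction. This proves the claim.

Every long cycle of $G_1$ has an edge at $S$, and each such edge is in some $E'_\theta$. So all long cycles in a block $\beta$, if there are any, belong to exactly one common center $\theta$, all their edges incident with $S$ are in $E'_\theta$, and $\nu(\beta)\le\kappa_\theta$ by Lemma 6.2.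

**Step 3: make the packings of the blocks disjoint.** Different blocks may share cut vertices, so the numbers $\nu(\beta)$ need not add up to at most $\nu(G)$. Root the block–cut-vertex trees of $G_1$ at blocks and start with $Z=\emptyset$. While there is an unprocessed block $\beta$ such that $\beta-Z$ contains a long cycle, choose one of maximal depth, put $\beta_i:=\beta-Z$ with the current $Z$, mark $\beta$ processed, and add its parent cut vertex (if any) to $Z$.

After this step, and for all later $Z$, a long cycle of $G_1-Z$ in an unprocessed block $\beta'$ is disjoint from $V(\beta)$. Indeed $\beta'$ meets $\beta$ in at most one vertex, a cut vertex. The parent cut vertex of $\beta$ is in $Z$. If $\beta'$ contains a child cut vertex of $\beta$, then $\beta'$ is deeper than $\beta$ and, by the choice of $\beta$, contains no long cycle avoiding $Z$. Hence maximum packings of the $\beta_i$ are mutually disjoint, which gives 3. So $n\le\nu(G)$ and $|Z|\le\nu(G)$.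

Let $X=X_0\cup Z$ with the final $Z$; this gives 1. Every long cycle of $G-X$ lies in a block of $G_1$ and avoids $Z$. This block is processed, since otherwise the procedure would go on, and the cycle lies in the corresponding $\beta_i$. This gives 2. Finally, 4 holds since $\beta_i$ is a subgraph of a block. $\square$

In Example 2.3 we have $X_0=\emptyset$, $G$ is one block, and Proposition 7.1 returns one part, the whole graph, with $\nu=1$. This is why (BJS) for $k=2$ will be needed at the bottom of the induction. In general, with all $Y_B=\emptyset$, a part with large $\nu$ can only have a cluster center, because the other centers have $\kappa=1$. Such clusters must be cut, and the sets $Y_B$ are there for this purpose.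

## 8. Halving with one bag: the bound $O(n(\ell+\lambda(n)^2))$

**Lemma 8.1 (halving).** There is an absolute $C_1$ such that every gap graph $G$ with $n=\nu(G)\ge2$ has a set $X$ with $|X|\le C_1(\ell+n\lambda(n))$ and subgraphs $\beta_i$ with $1\le\nu(\beta_i)\le\frac34n$, $\sum\nu(\beta_i)\le n$, $\tau(G)\le|X|+\sum\tau(\beta_i)$.

*Proof.* All sets $X$ below have size at most $2(68M+9(2\ell-1)+n)$, which suffices by Lemma 4.1. The frame $F$ is fixed throughout.

**Step 1: find the cluster to cut.** Apply Proposition 7.1 with all $Y_B=\emptyset$. If all $\nu(\beta_i)\le\frac34n$, we are done. Otherwise there is a unique part $\beta$ with $\nu(\beta)>\frac34n>1$. As path and circular centers have $\kappa=1$, its center is a cluster center, namely a branch cluster $B$, the only component of $B-\emptyset$.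

**Step 2: try all bags.** Let $\mathbb T,(V_t)$ be a tree-decomposition of $B$ as in Lemma 3.2(d). For each $t\in\mathbb T$ apply Proposition 7.1 with $Y_B=V_t$ and all other $Y_{B'}=\emptyset$. If for some $t$ all parts have $\nu\le\frac34n$, we are done. Otherwise for each $t$ there is a unique part $\beta^t$ with $\nu(\beta^t)>\frac34n$, and its center is a cluster center.

**Step 3: two incompatible big parts suffice.** *If two of these applications, with deleted sets $X',X''$, have big parts $\beta',\beta''$ such that no long cycle lies in both, then $\nu(G-X'-X'')<n/2$.* Indeed, in a packing of $G-X'-X''$ fewer than $n/4$ cycles lie in non-big parts of the first application, as these parts have total $\nu$ less than $n/4$. All others lie in $\beta'$, hence not in $\beta''$, hence in non-big parts of the second application: again fewer than $n/4$. In this situation we are done with $X=X'\cup X''$ and the single part $G-X$ (or no part, if $\nu(G-X)=0$).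

**Step 4: find two incompatible big parts.** If the center of some $\beta^t$ comes from a branch cluster $B'\ne B$, then long cycles in $\beta$ and in $\beta^t$ have all their edges at $S$ in $E(B)$ and in $E(B')$, respectively. These sets are disjoint, and every long cycle has an edge at $S$, so Step 3 applies. So assume that for every $t$ the center of $\beta^t$ is a component $J(t)$ of $B-V_t$. Then $\mathbb T$ has more than one node, since otherwise $B-V_t$ is empty. The bags meeting the connected graph $J(t)$ belong to one component of $\mathbb T-t$; let $t$ point to its neighbor in this component. As $\mathbb T$ has more nodes than edges, some edge $tt'$ of $\mathbb T$ has $t$ pointing to $t'$ and $t'$ pointing to $t$. A vertex in $J(t)\cap J(t')$ would have all its bags on the $t'$-side and all on the $t$-side of $tt'$, which is impossible. So $E(J(t))\cap E(J(t'))=\emptyset$. Long cycles in $\beta^t$, $\beta^{t'}$ have all their edges at $S$ in $E(J(t))$, $E(J(t'))$, respectively, so Step 3 applies to $\beta^t,\beta^{t'}$. $\square$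

**Proposition 8.2.** There is an absolute $C$ with $\tau(G)\le C\,n(\ell+\lambda(n)^2)$ for every gap graph with $n=\nu(G)\ge1$.

*Proof.* We show $\tau(G)\le A_1\big((2n-1)\ell+c\,n\lambda(n)^2\big)$ by induction on $n$, with $A_1=\max(C_1,c_0)$, $c=1/\delta$ and $\delta=\log_2\frac43<1$. For $n=1$ use (BJS). Let $n\ge2$, and apply Lemma 8.1 with $n_i=\nu(\beta_i)$ and induction for the gap graphs $\beta_i$. Since $n_i\le\frac34n$, we have $\lambda(n_i)\le\lambda(n)-\delta$, so
$$\sum n_i\lambda(n_i)^2\le n(\lambda(n)-\delta)^2\le n\lambda(n)^2-\delta n\lambda(n),$$
where we used $\delta^2\le\delta\lambda(n)$. So $A_1c\,\delta n\lambda(n)=A_1n\lambda(n)\ge C_1n\lambda(n)$ is gained. Moreover $\sum(2n_i-1)\le2n-2$: this is clear for at least two parts and for no part, and for one part $n_1\le n-1$. So $A_1\ell\ge C_1\ell$ is gained. Together these gains pay for $|X|$. $\square$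

Proposition 8.2 is good enough if $\ell\ge\lambda(n)^2$. If $\ell$ is smaller, the cost $n\lambda(n)$, paid on each of about $\lambda(n)$ levels, is too much by a factor $\lambda(n)$. But then bags are small compared with $n$, and we can afford to cut every cluster with many bags at once.

## 9. Cutting all clusters at once, and the end of the proof

**Lemma 9.1.** Let $G$ be a gap graph, $n=\nu(G)\ge1$, $\Lambda\ge1$ real. There are $X$ and subgraphs $\beta_i$ with $|X|\le68M+n+1080\,\ell M/\Lambda$, $\tau(G)\le|X|+\sum\tau(\beta_i)$, $\nu(\beta_i)\ge1$, $\sum\nu(\beta_i)\le n$ and $\nu(\beta_i)\le\Lambda+16\ell$.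

*Proof.* By Proposition 7.1 and (6) we need sets $Y_B$ with small total size such that for every component $J$ of $B-Y_B$ both $|\partial_B\cap V(J)|$ and $e_J$ are small.

**Step 1: mark nodes.** For a branch cluster $B$ take the rooted tree-decomposition $\mathbb T,(V_t)$ of Lemma 3.2(d), and process the nodes bottom-up. Mark $t$ if more than $\Lambda$ vertices of $\partial_B$ that lie in no marked bag lie in bags of the component containing $t$ of the graph obtained from the subtree at $t$ by deleting the marked nodes below $t$. The vertex sets causing the markings are disjoint. Indeed, a vertex counted at $t$ is either in $V_t$, thus in a marked bag from then on, or all its bags are strictly below $t$, because they form a subtree avoiding $t$; then they are not in the component considered for any later node, as the marked node $t$ separates them. So at most $|\partial_B|/\Lambda$ nodes are marked.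

**Step 2: close under common ancestors.** Let $R$ be the closure of the set of marked nodes under least common ancestors (lca). It has at most twice as many nodes as there are marked nodes. To see this, let $R_0$ be non-empty and closed, and let $t$ be a new node. The nodes $\operatorname{lca}(t,r)$, $r\in R_0$, are on the path from $t$ to the root; let $a=\operatorname{lca}(t,r_0)$ be the deepest. We check that $R_0\cup\{t,a\}$ is closed. For $r\in R_0$, either $\operatorname{lca}(t,r)=a$, or it is strictly above $a$ and equals $\operatorname{lca}(r_0,r)\in R_0$. Similarly $\operatorname{lca}(a,r)=a$ if $r$ is in the subtree at $a$, and otherwise it equals $\operatorname{lca}(r_0,r)\in R_0$. Also $\operatorname{lca}(t,a)=a$. So each new marked node adds at most two nodes. Hence $|R|\le2|\partial_B|/\Lambda$, and $Y_B=\bigcup_{t\in R}V_t$ has $|Y_B|\le4\ell|\partial_B|/\Lambda$.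

**Step 3: few boundary vertices in a component.** Let $J$ be a component of $B-Y_B$. The bags meeting $J$ belong to one component $\mathcal C$ of $\mathbb T-R$. Let $\mathcal C'\supseteq\mathcal C$ be the component of $\mathbb T$ minus the marked nodes that contains it, and $t$ its top node. When $t$ was processed, all markings below $t$ were final, and the component considered was $\mathcal C'$. The vertices of $\partial_B\cap V(J)$ lie in no marked bag and in bags of $\mathcal C'$. As $t$ was not marked, $|\partial_B\cap V(J)|\le\Lambda$.

**Step 4: few edges to $Y_B$.** The component $\mathcal C$ is adjacent to at most two nodes of $R$: at most one above it, and at most one below it. For suppose two nodes of $R$ are children of nodes of $\mathcal C$. Neither is an ancestor of the other, since $\mathcal C$ is connected and contains both parents but neither of the two nodes. So their least common ancestor is an interior node of the path between them, all of whose interior nodes are in $\mathcal C$. But it is also in $R$, while $\mathcal C\cap R=\emptyset$. Now let $y\in Y_B$ be a neighbor in $B$ of a vertex of $J$. Some bag contains both, so $y$ is in a bag of $\mathcal C$; it is also in a bag of $R$. The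 nodes whose bags contain $y$ form a subtree, so $y$ is in the bag of a node of $R$ adjacent to $\mathcal C$. Thus $J$ has fewer than $4\ell$ neighbors in $Y_B$, and $e_J\le16\ell$, since degrees in $F$ are at most $4$.

**Step 5: conclusion.** By (6), $\kappa_J\le\Lambda+16\ell$; also $\kappa=1$ for the other centers. By (4), $\sum_B|Y_B|\le120\,\ell M/\Lambda$. Apply Proposition 7.1: $|X|\le68M+9\cdot120\,\ell M/\Lambda+n$, and $\nu(\beta_i)\le\kappa_{\theta_i}\le\Lambda+16\ell$. $\square$

**Proof of Theorem 2.1.** By Section 3 it suffices to treat gap graphs with a constant $A\ge10$. Powers of $n$ outgrow powers of $\lambda(n)$, so there is an absolute constant $n_0\ge2$ such that for $n\ge n_0$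
$$\sqrt n+16\lambda(n)^2\le n^{2/3}\quad\text{and}\quad54000\sqrt n\,\lambda(n)^3\le n.$$
We show $\tau(G)\le A\,n(\ell+\lambda(n))$ for gap graphs with $n=\nu(G)\ge1$, by induction on $n$, with
$$A=\max\{10,\;2C,\;C\lambda(n_0),\;6\cdot3402\}.$$

**Case 1: $\ell\ge\lambda(n)^2$.** Proposition 8.2 gives $\tau(G)\le2Cn\ell$.

**Case 2: $n<n_0$.** Proposition 8.2 gives $\tau(G)\le Cn\ell+C\lambda(n_0)\,n\lambda(n)$.

**Case 3: $n\ge n_0$ and $\ell<\lambda(n)^2$.** Apply Lemma 9.1 with $\Lambda=\sqrt n$. By Lemma 4.1, $M\le50\,n\lambda(n)$, so
$$|X|\le3400\,n\lambda(n)+n+54000\,\ell\sqrt n\,\lambda(n)\le3400\,n\lambda(n)+n+54000\sqrt n\,\lambda(n)^3\le3402\,n\lambda(n).$$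
The parts have $n_i=\nu(\beta_i)\le\sqrt n+16\lambda(n)^2\le n^{2/3}<n$. Hence $\lambda(n_i)\le1+\frac23\log_2n\le\frac56\lambda(n)$, where the last step is equivalent to $\log_2n\ge1$. The $\beta_i$ are gap graphs, and by induction
$$\tau(G)\le3402\,n\lambda(n)+A\sum n_i\big(\ell+\tfrac56\lambda(n)\big)\le3402\,n\lambda(n)+A\,n\big(\ell+\tfrac56\lambda(n)\big)\le A\,n(\ell+\lambda(n)),$$
since $A/6\ge3402$. This proves Theorem 2.1, and with it the conjecture. $\blacksquare$
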